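# Biased ties in two-dimensional coarsening: the critical bias lies strictly between $\tfrac12$ and $1$

## 1. A square of four plus spins

Put a spin $+1$ or $-1$ on every site of $\mathbb Z^2$ and give every site an alarm clock that rings at rate $1$, independently of the others. When the clock of a site rings, the site looks at its four neighbors and adopts the spin of the majority. If the neighbors are split $2$–$2$, it tosses a biased coin and becomes $+1$ with probability $q$.

Start with a $2\times2$ square of plus spins in a sea of minus spins. Label the sites of the square cyclically $a,b,c,d$, so that $a$ and $c$ are opposite corners. A site outside the square has at most one neighbor in it, so it never turns plus: the plus set stays in the square forever. Up to symmetry there are six states, and we can list all moves.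

- Four pluses: every site is in a tie. One of them is lost at total rate $4(1-q)$.
- Three pluses, say $d$ missing: $d$ is in a tie and returns at rate $q$. Each of $a,c$ has only one plus neighbor and is lost at rate $1$; this leaves an adjacent pair. The site $b$ is in a tie and is lost at rate $1-q$; this leaves a diagonal pair.
- An adjacent pair: each of the two sites has one plus neighbor, so one of them is lost at total rate $2$; nothing can be gained.
- A diagonal pair: the two pluses have no plus neighbor, so one is lost at total rate $2$; the two missing sites are in a tie, so one is gained at total rate $2q$.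
- One plus: lost at rate $1$. No plus: nothing happens any more.

Let $q<1$ and let $E_4,E_3,E_{\rm adj},E_{\rm diag},E_1$ be the expected times to extinction. Then $E_1=1$, $E_{\rm adj}=\frac12+1=\frac32$, and
$$E_4=\frac1{4(1-q)}+E_3,\qquad E_{\rm diag}=\frac{3+2qE_3}{2+2q},\qquad 3E_3=1+qE_4+2\cdot\tfrac32+(1-q)E_{\rm diag}.$$
Substituting the first two into the third, the coefficient of $E_3$ becomes $3-q-\frac{q(1-q)}{1+q}=\frac{3+q}{1+q}$, so
$$E_3=\frac{1+q}{3+q}\Big[4+\frac{q}{4(1-q)}+\frac{3(1-q)}{2(1+q)}\Big],\qquad E_4=\frac1{4(1-q)}+E_3. \tag{1}$$
As a check, for $q=0$ this gives $E_4=\frac14+\frac{11}6=\frac{25}{12}$. This is the mean of the maximum of four independent Exp(1) times, as it should be, since for $q=0$ each of the four sites dies at its first ring. For $q=\frac12$ we get $E_4\approx2.54$. As $q\uparrow1$, $E_4\sim\frac38\cdot\frac1{1-q}$.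

So the droplet is mortal for every $q<1$, however strongly the ties favor plus, but its life gets longer as $q\uparrow1$. At $q=1$ a full square is immortal. At $q=1$ even the diagonal pair has a chance to live forever: it goes to three pluses with probability $\frac12$, and from there to four with probability $\frac13$, so the chance is $\frac16$. In that case two nearby single sites have filled their bounding square. This is how plus can grow: droplets at distance at most $2$ can cooperate.

Now start instead from a random configuration in which every site is plus with small probability $p$. Most plus droplets are small and far from the others, and such a droplet dies. But somewhere there are places where droplets are close, they merge, they live longer, and with $q>\frac12$ the ties help them. Which side wins? Is there a bias $q>\frac12$ for which the minus majority still wins everywhere? And is there a bias $q<1$ for which the sparse plus spins win everywhere?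

## 2. The model, the critical values, and the theorem

For $d\ge1$ let $\mathcal S=\{-1,1\}^{\mathbb Z^d}$. Each vertex $x$ has an independent rate-1 Poisson clock and a spin $\sigma^t_x$. With $e^t_x=-\sum_{y\sim x}\sigma_x^t\sigma_y^t$ (nearest neighbors), when the clock at $x$ rings for the $i$-th time, at time $t$ say, the spin becomes
$$\sigma_x^t=\begin{cases}\sigma_x^{t-} & \text{if } e_x^{t-}<0,\\ -\sigma_x^{t-} & \text{if } e_x^{t-}>0,\\ \xi_x^i & \text{if } e_x^{t-}=0.\end{cases}$$
The $\xi^i_x$ are i.i.d., independent of everything else, with $\mathbb P(\xi_x^i=+1)=q$. Negative energy means that $x$ agrees with the majority of its neighbors and positive energy means that it disagrees, so this is the rule of Section 1. The initial configuration is a product measure with probability $p$ for $+1$, and $\mathbb P_{p,q}$ is the joint law. The dynamics are *attractive*: for $q<\hat q$ and $\sigma\le\hat\sigma$ coordinatewise, the two processes can be coupled so that $\sigma^t\le\hat\sigma^t$ for all $t$. Define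
$$q_c(p,d)=\inf\Big\{q\in[0,1]:\mathbb P_{p,q}\big(\lim_{t\to\infty}\sigma_0^t=+1\big)=1\Big\}$$
whenever this set is nonempty, and
$$p_c(q,d)=\sup\Big\{p\in[0,1]:\mathbb P_{p,q}\big(\lim_{t\to\infty}\sigma_0^t=-1\big)=1\Big\}.$$

The question, from Damron, Petrov and Sivakoff, "Coarsening model on $\mathbb Z^d$ with biased zero-energy flips and an exponential large deviation bound for ASEP" (arXiv:1708.05806, 2017), is whether $q_c(p,d)$ is strictly between $\frac12$ and $1$ for some $p\in(0,1)$ and $d\ge2$. Known results at $q=\frac12$ are $p_c(1/2,d)>0$ for all $d\ge2$ (Fontes–Schonmann–Sidoravicius) and $p_c(1/2,d)\to1/2$ as $d\to\infty$ (Morris). They are not used below. The answer is yes, in dimension $2$.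

**Theorem 1** ($d=2$).

1. If $q\in[\frac12,1)$ and $p\le(1-q)^{32032}/25600$, then $\mathbb P_{p,q}(\lim_t\sigma_0^t=-1)=1$.
2. For every $p\in(0,1)$ there is $q<1$ with $\mathbb P_{p,q}(\lim_t\sigma_0^t=+1)=1$. For all sufficiently small $p$ this holds for every $q$ with $1-q\le\exp(-332\,p^{-5})$.

**Corollary 2.** $q_c(p,2)<1$ for every $p\in(0,1)$, and if $0<p<2^{-32032}/25600$, then $\frac12<q_c(p,2)<1$. More precisely, for $0<p\le2^{-32032}/25600$ we have $1-q_c(p,2)\le(25600\,p)^{1/32032}$, and for $p$ small enough
$$e^{-332p^{-5}}\le1-q_c(p,2)\le(25600\,p)^{1/32032}.$$
In particular $q_c(p,2)\to1$ as $p\downarrow0$. Also $p_c(q,2)\ge(1-q)^{32032}/25600$ for $q\in[\frac12,1)$, so $p_c(q,2)>0$ for every $q<1$, whereas $p_c(1,2)=0$. For $q$ close to $1$, $p_c(q,2)\le\big(332/\log\frac1{1-q}\big)^{1/5}$.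

**Proof of Corollary 2 from Theorem 1.** By attractiveness, if $\lim\sigma^t_0=+1$ a.s. for some $q$, then also for every larger $q$. By part 2 some $q<1$ is of this kind, so $q_c<1$; for small $p$, $q=1-e^{-332p^{-5}}$ is of this kind, so $1-q_c\ge e^{-332p^{-5}}$. Let $q^*=1-(25600p)^{1/32032}$. If $25600\,p\le2^{-32032}$, then $q^*\in[\frac12,1)$ and $p=(1-q^*)^{32032}/25600$, so part 1 gives $\sigma_0^t\to-1$ a.s. at $q^*$, and by coupling at all smaller $q$. Hence $q_c\ge q^*$, and $q^*>\frac12$ if and only if $25600\,p<2^{-32032}$.

The lower bound on $p_c$ for $q\ge\frac12$ is part 1. For $q<\frac12$, positivity follows from the case $q=\frac12$ by monotonicity in $q$. By part 2 and monotonicity in $q$, at $q=1$ plus wins for every $p\in(0,1)$ (and trivially for $p=1$), so $p_c(1,2)=0$. Finally, for $q$ close to $1$ the number $p=(332/\log\frac1{1-q})^{1/5}$ is small and satisfies $e^{-332p^{-5}}=1-q$. By part 2 plus wins at $(p,q)$, and by monotonicity in $p$ also at $(p',q)$ for $p'\ge p$, so $p_c(q,2)\le p$. $\square$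

Nothing is claimed about $q_c>\frac12$ for $d\ge3$, and the exponents are not optimized. From now on $d=2$. Both parts of Theorem 1 will follow from one theorem on the extinction of a sparse spin (Theorem 7). In part 1 the sparse spin is $+$. In part 2 we first let plus fill large blocks, and then the sparse spin is $-$.

## 3. Rectangles: confinement, merging, speed, and death

**Definition (minority process).** Fix $r\in[0,1)$. Let $\eta_t\subset\mathbb Z^2$ be the set of sites in the *minority* state; the others are in the *majority* state. Each ring carries a mark $U$, uniform on $[0,1]$ and independent of everything else. When $x$ rings, it becomes minority if it has at least $3$ minority neighbors, majority if it has at most $1$, and if it has exactly $2$ it becomes minority iff $U<r$.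

This is the coarsening model with minority $=+$ and $r=q$, or with minority $=-$ and $r=1-q$ (use $1-U$ as the mark). "Minority" is only a name: the set $\eta_t$ will be sparse in our applications. All processes below use the same marked clocks. The new state at a ring depends only on the neighbors and the mark, not on the old state. Each update is a nondecreasing function of the neighbors' minority states and of $r$, so $\eta_0\subset\eta_0'$ implies $\eta_t\subset\eta_t'$ for all $t$, and $\eta_t$ increases with $r$. We refer to this as *attractiveness*. Put
$$c=c_r=0\ \text{ if } r\le\tfrac12,\qquad c=c_r=\log\tfrac1{1-r}\ \text{ if } r>\tfrac12 .$$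

A *rectangle* is a product of two finite nonempty integer intervals. If $R$ has dimensions $w\times h$, put $\varphi(R)=w+h$ and $\ell(R)=\min(w,h)$. Write $\langle\cdot\rangle$ for the bounding rectangle, $d_1$ for the minimal $\ell^1$-distance between points of two sets, and $R^{+k}=R+[-k,k]^2$. If $R'\subsetneq R$, then $\ell(R')\le\ell(R)$ and $\varphi(R')<\varphi(R)$. Rectangles $R_i$ are *separated* if $d_1(R_i,R_j)\ge3$ for $i\ne j$.

For example, the sites $(0,0)$ and $(1,1)$ are $1\times1$ rectangles at distance $2$, hence not separated, and in Section 1 we saw that they interact: $(1,0)$ has two minority neighbors. Their bounding rectangle is the $2\times2$ square. The sites $(0,0)$ and $(3,0)$ are separated.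

**Lemma 3 (confinement).** If the minority set is contained at some time in a union of separated rectangles, it stays in that union forever, and its parts in the different rectangles evolve autonomously, each as if the outside of its rectangle were all majority.

**Proof.** A site outside a rectangle has at most one neighbor in it. A site outside $\bigcup R_i$ with two neighbors in $\bigcup R_i$ would therefore have them in two different rectangles, and then $d_1(R_i,R_j)\le2$, a contradiction. So a site outside the union has at most one neighbor in it. Also, no site of $R_i$ is adjacent to $R_j$ for $j\neq i$. Now run the dynamics inside each $R_i$ separately, with everything outside $R_i$ kept majority. The union of these evolutions obeys the update rule at every site: inside $R_i$ by construction, and outside because such sites have at most one minority neighbor and must be majority after a ring. So it is the process. $\square$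

**Lemma 4 (geometry of a merge).** Let $R_1,R_2$ have dimensions $w_i\times h_i$ and $d_1(R_1,R_2)\le2$, and let $R=\langle R_1\cup R_2\rangle$ have dimensions $W\times H$. Then $W\le w_1+w_2+1$, $H\le h_1+h_2+1$ and
$$\Delta:=\varphi(R_1)+\varphi(R_2)-\varphi(R)\ge0. \tag{2}$$

**Proof.** Let $d_x,d_y$ be the distances of the horizontal and vertical projections; then $d_x+d_y=d_1(R_1,R_2)\le2$. If the horizontal projections are disjoint, $W=w_1+w_2+d_x-1$; if they meet, $d_x=0$ and $W\le w_1+w_2-1$. So $W\le w_1+w_2+d_x-1$ always, and likewise $H\le h_1+h_2+d_y-1$. Add the two. $\square$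

The value $\Delta=0$ does occur: for $(0,0)$ and $(1,1)$ it is $2+2-4$. Overlap is rewarded: a $5\times1$ and a $1\times5$ rectangle forming a cross with bounding square $5\times5$ have $\Delta=6+6-10=2$.

**Definition (fast sites).** Let $w\in\mathbb N$ and consider a time window of length $T$. A site $x$ is *fast* if there are a nearest-neighbor path $x=y_0,y_1,\dots,y_w$ and times $\tau_0>\tau_1>\dots>\tau_w$ in the window such that $y_i$ rings at time $\tau_i$.

For $w=1$ this says that $x$ rings at some time and one of its neighbors has rung earlier in the window. Being fast for $w+1$ implies being fast for $w$.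

**Lemma 5 (finite speed).** If two processes differ, at the start of the window, only at sites at $\ell^1$-distance $>w$ from $x$, and $x$ is not fast, then they agree at $x$ throughout the window. Moreover, for $\gamma\ge0$,
$$P(x\text{ fast})\le4^w\frac{T^{w+1}}{(w+1)!}\,,\qquad\text{and}\qquad P(x\text{ fast})\le e^{-\gamma w}\ \text{ if } w\ge4e^{1+\gamma}T. \tag{3}$$
Finally, for fixed $x$ and $T$, a.s. there is a finite $w$ such that, given clocks and marks, $(\eta_t(x))_{t\le T}$ depends only on the initial state within distance $w$ of $x$.

**Proof.** Suppose $x$ becomes discrepant, first at time $\tau_0$. Then $x=y_0$ rings at $\tau_0$, and some neighbor $y_1$ is discrepant just before $\tau_0$. Either $y_1$ has been discrepant since the start of the window, or it last became discrepant at a ring time $\tau_1<\tau_0$, and then some neighbor $y_2$ of $y_1$ was discrepant just before $\tau_1$. Continue. Either we find $w+1$ rings $\tau_0>\dots>\tau_w$ along a path, so that $x$ is fast, or after $k\le w$ rings we reach an initially discrepant site $y_k$ with $d_1(x,y_k)\le k\le w$. Both are excluded.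

For a given path, the expected number of time sequences as in the definition is the integral of $1$ over $\{\tau_0>\dots>\tau_w\}$, that is, $T^{w+1}/(w+1)!$ (the rings at distinct times are distinct Poisson points, even if the path revisits a site). There are $4^w$ paths, which gives the first bound. If $w\ge T$, then $\frac{T^{w+1}}{(w+1)!}\le\frac{T^w}{w!}\le(\frac{eT}w)^w$, so $P(x\text{ fast})\le(4eT/w)^w$, and this is at most $e^{-\gamma w}$ if $w\ge4e^{1+\gamma}T$. Since $4^wT^{w+1}/(w+1)!\to0$ as $w\to\infty$, a.s. there is a $w$ for which $x$ is not fast in $[0,T]$, and the first part applies. $\square$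

**Lemma 6 (death of a rectangle).** Let $\mathrm{Ext}(Q)$ be the extinction time of the process started from $Q$ full, majority elsewhere, and let $u(n)=n^2e^{cn}$. Then
$$E\,\mathrm{Ext}(Q)\le\varphi(Q)\,u(\ell(Q)). \tag{4}$$
If $\varphi(Q)\le A$ and $\ell(Q)\le\kappa$, then for every $J\in\mathbb N$
$$P\big(\mathrm{Ext}(Q)>2JA\,u(\kappa)\big)\le2^{-J}. \tag{5}$$

For the square of Section 1 with $q=\frac12$, (4) gives $16$, compared with the true $2.54$; the shape of the bound is what matters. It is linear in the long side and, for $r>\frac12$, exponential only in the short side.

**Proof.** *Step 1.* We compare one row with a one-dimensional walk. By symmetry let $Q$ have width $n=\ell(Q)$ and height $h$. By Lemma 3 the process stays in $Q$. Its minority set in the top row of $Q$ is contained in the following process $\zeta_t$ on that row: same clocks and marks, the neighbor above each site taken to be majority, the neighbor below taken to be minority, the sites to the left and right of the row majority, and $\zeta_0$ the full row. (Only the neighbor below may have been changed, and in the monotone direction; this makes sense also for $h=1$.) The set $\zeta_t$ is always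 an interval:

- a site with both horizontal neighbors in the interval has $3$ minority neighbors and stays;
- an endpoint, when the length is at least $2$, is in a tie, and so is a majority site of the row next to the interval;
- a lone minority site has one minority neighbor (below) and is lost at rate $1$;
- any other majority site has one minority neighbor and stays majority.

So the length $l\in\{0,\dots,n\}$ goes up at rate at most $\lambda_l$, where $\lambda_l=2r$ for $1\le l<n$ and $\lambda_n=0$, and down at rate exactly $\mu_l$, where $\mu_l=2(1-r)$ for $l\ge2$ and $\mu_1=1$. The state $0$ is absorbing.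

*Step 2.* We bound the absorption time $\tau$ by a Lyapunov function. (For $n=1$ read $\mu_1=1$, $\lambda_1=0$.) Define $e_n=1/\mu_n$, $e_l=\frac1{\mu_l}+\frac{\lambda_l}{\mu_l}e_{l+1}$ for $l<n$, and $V(l)=\sum_{i\le l}e_i$. Then $\lambda_le_{l+1}-\mu_le_l=-1$ (with $e_{n+1}:=0$), so the drift of $V(l_t)$ is at most $-1$ before absorption, and $V(l_{t\wedge\tau})+t\wedge\tau$ is a supermartingale. Hence $E(t\wedge\tau)\le V(n)$ for all $t$, and $E\tau\le V(n)$ by monotone convergence.

If $r\le\frac12$, then $1/\mu_l\le1$ and $\lambda_l/\mu_l\le1$ (it is at most $r/(1-r)$ for $l\ge2$ and at most $2r$ for $l=1$). So $e_l\le n-l+1$ and $V(n)\le n^2=u(n)$. If $r>\frac12$, put $D=1/(1-r)\ge2$. Then $1/\mu_l\le D$, and $\lambda_l/\mu_l\le D$: for $l\ge2$ it is at most $r/(1-r)$, for $l=1$ at most $2r\le2$. So $e_l\le\sum_{i=1}^nD^i\le nD^n$ and $V(n)\le n^2D^n=u(n)$.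

*Step 3.* We peel off the rows. At time $\tau$ the top row is empty, so the process is then dominated by the one started from $Q$ minus its top row, full. By the strong Markov property we may iterate. Every row has width $n$, so $E\,\mathrm{Ext}(Q)\le h\,u(n)\le\varphi(Q)u(\ell(Q))$.

*Step 4.* We get the tail by restarting. The function $u$ is nondecreasing, so (4) and Markov's inequality give $P(\mathrm{Ext}(Q)>2A\,u(\kappa))\le\frac12$. At time $2A\,u(\kappa)$ the process is contained in $Q$, so it is dominated by a fresh process from $Q$ full. Iterating $J$ times gives (5). $\square$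

## 4. Merging once and for all, and a site sliding along a long side

Here is what a sensible person would try for part 1 of Theorem 1. Cover the initial plus sites by $1\times1$ rectangles. As long as two rectangles have distance at most $2$, replace them by their bounding rectangle. If this ends with separated finite rectangles, Lemma 3 confines the plus set to them and Lemma 6 kills every one of them.

It cannot end this way, for any $p\in(0,1)$. Lemma 3 does not care about $q$. So if the initial plus set were contained in a separated family of finite rectangles, then also at $q=1$ no site outside them would ever turn plus, and such sites exist (any site adjacent to a rectangle is one). But at $q=1$ a.s. every site is eventually plus. Indeed, in Section 10 we show (see (14), with $q=1$, so that all coins are plus) that a block of side $N$ fills with permanently plus sites with a probability that tends to $1$ as $N\to\infty$. So merging must be interrupted by *waiting*: small rectangles have to die before the merging has gone on for long. The plan is to alternate. At level $m$ we merge, but only rectangles up to a size $s_m$; then we wait for a time $T_m$ in which rectangles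 of moderate thickness die with high probability; then we go on to level $m+1$ with larger scales. This plan raises three difficulties.

The first is that rectangles larger than $s_m$ are no longer controlled by Lemma 3. We *freeze* them: we do not follow what happens near them, and use Lemma 5 to say that within the window their influence spreads at most to distance $w_m$, apart from rare fast sites.

The second is dependence. What is alive at time $t_m$ depends on all of the past, so there is no independent family of bad regions at level $m$. We shall write down, for each rectangle that is still there, a list of *elementary reasons* why it is there, chosen so that the reasons in one list are independent or almost so. Then we take a union bound over lists.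

The third difficulty is in the counting, and it decides the form of the bounds. Let $H(R)$ be the total weight of all lists that lead to a rectangle $R$ with $s=\varphi(R)$. As $\varphi$ is subadditive under merging (Lemma 4), one tries to prove $H(R)\le\theta s^{-a}e^{-\beta s}$ by induction on $s$: sum over the pairs $R_1,R_2$ that merge to $R$, and use $e^{-\beta\varphi(R_1)}e^{-\beta\varphi(R_2)}=e^{-\beta s}e^{-\beta\Delta}$. This stops at the following pairs. Let $R$ be $W\times H$ with $H\ge3$, let $R_1$ be its lowest $H-2$ rows, and let $R_2$ be a single site of its top row. Then $d_1(R_1,R_2)=2$ and $\Delta=0$, and $R_2$ can slide: there are $W$ such pairs. Their contribution to the bound is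
$$W\cdot\theta(s-2)^{-a}e^{-\beta(s-2)}\cdot\theta\,2^{-a}e^{-2\beta}\ \ge\ \big(W\theta2^{-a}\big)\cdot\theta s^{-a}e^{-\beta s},$$
which exceeds the target as soon as $W>2^a/\theta$, whatever the power $a$.

What gets past this point is to make *thin* rectangles more expensive than $e^{-\beta\varphi}$. At level $m$ there is a thickness $\kappa_m$, and a rectangle with $\ell(R)<\kappa_m$ carries an extra factor $e^{-\beta_m(\kappa_m-\ell(R))}$. The sliding site now costs an extra $e^{-\beta_m(\kappa_m-1)}$, which pays for the $W$ positions as long as $W\le e^{\beta_m(\kappa_m-1)}$. This is why merging is capped, at a size $s_m$ of order $e^{\beta\kappa_m/2}$. The extra factor is earned dynamically: a rectangle of thickness at most $\kappa_{m+1}$ that is present at level $m+1$ has survived the waiting time $T_m$, and by (5) that is unlikely. Rectangles that are too thick or too long to die in the window do not pay in this way. They pay by a slight decrease of the exponent from $\beta_m$ to $\beta_{m+1}$.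

## 5. Extinction of a sparse set: statement and scales

Tile $\mathbb Z^2$ by *cells*, squares of side $N\ge1$. Let $\theta=1/400$.

**Theorem 7.** Let $\kappa_0\ge1000$ be an integer, $\beta\ge16c_r$ and $\beta\ge80\frac{\log\kappa_0}{\kappa_0}$. Suppose $\eta_0$ is contained in the union of the *bad* cells, where cells are bad independently with probability $\le\varepsilon$ each, the family of bad cells is independent of the clocks and marks, and
$$\varepsilon\le\tfrac\theta2(2N)^{-5}\exp\{-2\beta(2N+(\kappa_0-N)_+)\}. \tag{6}$$
Then a.s. every site is in the majority state at all sufficiently large times.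

Note that the right side of (6) is $\frac\theta2s^{-5}e^{-2\beta s}e^{-2\beta(\kappa_0-\ell)_+}$ for a cell, with $s=\varphi=2N$ and $\ell=N$: the thinness factor is paid at the start by the smallness of $\varepsilon$. By attractiveness we may and do assume that $\eta_0$ *equals* the union of the bad cells.

For $m\ge0$ put
$$\kappa_m=2^m\kappa_0,\quad \beta_m=\beta(1+2^{-m}),\quad s_m=\tfrac12e^{\beta\kappa_m/2},\quad M_{m+1}=2^{m+3},$$
$$J_m=\Big\lceil\tfrac{4\beta\kappa_{m+1}+2\log4}{\log2}\Big\rceil,\quad T_m=2J_mM_{m+1}\kappa_{m+1}u(\kappa_{m+1}),\quad \gamma=72\beta+18,\quad w_m=\lceil4e^{1+\gamma}T_m\rceil,$$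
and $t_0=0$, $t_{m+1}=t_m+T_m$. *Window $m$* is $(t_m,t_{m+1}]$. Here $\kappa_m$ is the thickness of level $m$ and $s_m$ the cap on merging. A rectangle with $\ell\le\kappa_{m+1}$ and $\varphi\le M_{m+1}\kappa_{m+1}$ survives window $m$ with probability at most $2^{-J_m}$, by (5). In window $m$ influence travels farther than $w_m$ only at fast sites, where "fast" refers to window $m$ and $w=w_m$; by (3) a site is fast with probability at most $e^{-\gamma w_m}$.

We need some inequalities between these numbers. Write $\kappa=\kappa_{m+1}\ge2000$. As $\frac{\log x}x$ decreases for $x\ge e$, we have $\beta\kappa_m\ge80\log\kappa_m\ge500$ for all $m$. Since $4/\log2<5.8$ and $2\log4/\log2=4$, it follows that $J_m\le5.8\,\beta\kappa+5\le11\beta\kappa$. Next, $M_{m+1}=4\kappa/\kappa_0\le\kappa$. Hence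
$$T_m\le22\beta\kappa^5e^{c\kappa},\qquad w_m\le2\cdot4e^{19+72\beta}T_m\le176\,e^{19}\beta e^{72\beta}\kappa^5e^{c\kappa}.$$
Clearly $w_m\ge T_m\ge\kappa_{m+1}\ge40$. The inequality that makes the scales compatible is that the cap is far above the distance of influence:
$$s_m\ge2^{m+5}w_m. \tag{7}$$
To prove it, note $2^{m+5}=16\kappa/\kappa_0\le\kappa$ and $s_m=\frac12e^{\beta\kappa/4}$. So it suffices that $e^{\beta\kappa/4}\ge352\,e^{19}\,\beta e^{72\beta}\,\kappa^6\,e^{c\kappa}$. Now $e^{c\kappa}\le e^{\beta\kappa/16}$ because $\beta\ge16c$. Next, $\beta e^{72\beta}\le e^{73\beta}\le e^{\beta\kappa/16}$ because $\kappa\ge1168$. Finally $\log352+19<24.9<4\log\kappa$, so $352e^{19}\kappa^6\le e^{10\log\kappa}\le e^{\beta\kappa/8}$. The exponents add up: $\frac1{16}+\frac1{16}+\frac18=\frac14$.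

## 6. Certificates: why a rectangle is still there

Let $\Lambda$ be a finite rectangle that is a union of cells, and $\eta^\Lambda$ the process started from $\eta_0\cap\Lambda$. By Lemma 3, $\eta_t^\Lambda\subset\Lambda$ for all $t$.

**Definition (base events).** There are three kinds, each with a *factor*.

- $I_b$: the cell $b$ is bad. Factor $\varepsilon$.
- $S_m(Q)$, for rectangles $Q$ with $\ell(Q)\le\kappa_{m+1}$ and $\varphi(Q)\le M_{m+1}\kappa_{m+1}$: the process started at time $t_m$ from $Q$ full, majority outside, is not extinct at $t_{m+1}$. By Lemma 3 it depends only on the clocks and marks in $Q\times$ window $m$. Factor $2^{-J_m/2}$.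
- $F_m(D)$: the tile $D$ contains a fast site of window $m$. Here $D$ ranges over a fixed tiling of $\mathbb Z^2$ by squares of side $w_m$. It depends only on the clocks in $D^{+w_m}\times$ window $m$. Factor $f_m=(w_m^2e^{-\gamma w_m})^{1/18}$.

The exponents $\frac12$ and $\frac1{18}$ will be explained by Lemma 8.

**Definition (certificates).** A *certificate* is a pair $\mathbf c=(R,B)$ with a rectangle $R=R(\mathbf c)$ and a finite multiset $B$ of base events. Its *weight* is the product of the factors of the members of $B$. It *occurs* if all its base events occur. We define sets $\mathcal C_m$ (level $m$) and $\mathcal M_m$ (merged).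

- $\mathcal C_0$ consists of the certificates $(b,\{I_b\})$, one for each cell $b$.
- $\mathcal M_m$ is the smallest set containing $\mathcal C_m$ and, with any $(R_1,B_1),(R_2,B_2)\in\mathcal M_m$ such that $\varphi(R_i)\le s_m$, $d_1(R_1,R_2)\le2$ and neither rectangle contains the other, also $(\langle R_1\cup R_2\rangle,B_1+B_2)$, whose weight is the product of the two weights.
- $\mathcal C_{m+1}$ consists of
  - (a) each $(R,B)\in\mathcal M_m$ with $\varphi(R)\le s_m$ and [$\ell(R)>\kappa_{m+1}$ or $\varphi(R)>M_{m+1}\kappa_{m+1}$], unchanged;
  - (b) $(R,B+\{S_m(R)\})$ for each $(R,B)\in\mathcal M_m$ with $\varphi(R)\le s_m$, $\ell(R)\le\kappa_{m+1}$, $\varphi(R)\le M_{m+1}\kappa_{m+1}$;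
  - (c) $(R^{+w_m},B)$ for each $(R,B)\in\mathcal M_m$ with $\varphi(R)>s_m$;
  - (d) $(D,\{F_m(D)\})$ for each tile $D$ of window $m$.

A certificate is *proper* if its cells are distinct, its rectangles $Q$ in events $S_m(Q)$ are pairwise disjoint for each $m$, and its tiles are distinct for each $m$, all counted with multiplicity.

For example, let $N=1$. From the cells $x=(0,0)$ and $y=(1,1)$ we get the certificate $(Q,\{I_x,I_y\})\in\mathcal M_0$ of weight $\varepsilon^2$, where $Q$ is the $2\times2$ square, and then by (b) the certificate $(Q,\{I_x,I_y,S_0(Q)\})\in\mathcal C_1$ of weight $\varepsilon^22^{-J_0/2}$. It says: both sites were initially minority, and $Q$ was not dead after the first window. With a third cell $z=(2,2)$ we may merge $\langle x,y\rangle$ with $\langle y,z\rangle$, since neither contains the other. This gives the $3\times3$ square with the multiset $\{I_x,I_y,I_y,I_z\}$ and weight $\varepsilon^4$. If cells are bad with probability exactly $\varepsilon<1$, this certificate occurs with probability $\varepsilon^3>\varepsilon^4$. It is not proper. This is why properness is needed in the next lemma.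

**Lemma 8.** A proper certificate occurs with probability at most its weight.

**Proof.** The family of bad cells and the different windows are independent, so we may multiply. Distinct cells contribute at most $\varepsilon$ each. Now fix window $m$. Let $A$ be the intersection of the $S_m$-events, $k$ in number. Their rectangles are disjoint, so they are independent, and by (5), with $A=M_{m+1}\kappa_{m+1}$ and $\kappa=\kappa_{m+1}$ there, each has probability at most $2^{-J_m}$. So $P(A)\le2^{-J_mk}$. Let $B$ be the intersection of the $F_m$-events, $j$ in number. By (3), $P(F_m(D))\le w_m^2e^{-\gamma w_m}\le1$. Tiles whose two indices agree mod $3$ have disjoint $D^{+w_m}$, so their events are independent. The largest of the $9$ residue classes contains at least $j/9$ of our tiles, so $P(B)\le(w_m^2e^{-\gamma w_m})^{j/9}$. The events $A$ and $B$ may depend on each other, but $P(A\cap B)\le\min(P(A),P(B))\le\sqrt{P(A)P(B)}\le2^{-J_mk/2}f_m^{\,j}$. $\square$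

Let $G_m(R)$ be the sum of the weights of all $\mathbf c\in\mathcal C_m$ with $R(\mathbf c)=R$, and $H_m(R)$ the same for $\mathcal M_m$. These are finite sums. For $\mathcal C_0$ this is clear. If it holds for $\mathcal C_m$, it holds for $\mathcal M_m$ by induction on $\varphi(R)$: a merge that produces $R$ uses two rectangles strictly contained in $R$, since a rectangle equal to $R$ would contain the other. And it passes from $\mathcal M_m$ to $\mathcal C_{m+1}$ because in (a)–(d) the previous rectangle, or the tile, is determined by $R$ and the case.

**Lemma 9.** For every $x$, $m$ and $\Lambda$,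
$$P\big(\exists t\in(t_m,t_{m+1}]:x\in\eta_t^\Lambda\big)\le\sum_{R\ni x}\big(H_m(R)+G_{m+1}(R)\big). \tag{8}$$

**Proof.** *Step 1.* We describe an algorithm that produces proper occurring certificates. At stage $m$ it has a finite list of occurring certificates in $\mathcal C_m$, called *objects*, with
$$\eta^\Lambda_{t_m}\subset\bigcup_{\text{objects}}R, \tag{9}$$
and such that over the whole list all cells are distinct, all $S_{m'}$-rectangles are disjoint for each $m'$, and all tiles are distinct for each window. At stage $0$ the objects are $(b,\{I_b\})$ for the bad cells $b\subset\Lambda$. The passage from $m$ to $m+1$ has two parts.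

In the merging part, call an object *frozen* if $\varphi(R)>s_m$, otherwise *unfrozen*. As long as two unfrozen objects have $d_1\le2$, do the following. If one rectangle contains the other, delete an object whose rectangle is contained in the other's. Otherwise replace both by the merged certificate, which may be frozen. The number of objects decreases each time, so this terminates. The union of the rectangles never shrinks, all objects stay in $\mathcal M_m$ and occur, and at the end the unfrozen rectangles are separated.

In the updating part, keep unfrozen objects as in (a). In the situation of (b), keep the object iff $S_m(R)$ occurs, and then add this base event to it. Replace each frozen $R$ by $R^{+w_m}$ as in (c). Add an object (d) for every tile $D$ meeting $\Lambda$ for which $F_m(D)$ occurs.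

The new objects occur and belong to $\mathcal C_{m+1}$. Cells, old $S$-rectangles and old tiles are at most redistributed or deleted. The new $S_m$-rectangles are final unfrozen rectangles, each used once, and these are pairwise disjoint. The new tiles are used once each. So the distinctness and disjointness conditions persist. In particular every object, at any moment, is proper.

*Step 2.* We check coverage during the window and at its end. Let $Q$ run over the final unfrozen and $F$ over the final frozen rectangles of the merging part. Let $X$ and $Y$ be the processes started at $t_m$ from $\bigcup Q$ and from $\bigcup Q\cup\bigcup F$. By (9) and attractiveness, $\eta_t^\Lambda\subset Y_t$ in the window. Let $x\in\eta_t^\Lambda$ with $t$ in the window; then $x\in\Lambda$.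

If $x\in F^{+w_m}$ for some $F$, then $x$ is covered by an object of type (c). If $x$ is fast, its tile meets $\Lambda$ and $x$ is covered by an object of type (d). Otherwise $x$ is at $\ell^1$-distance $>w_m$ from $\bigcup F$, which contains all sites where $X$ and $Y$ differ at time $t_m$, and $x$ is not fast. Lemma 5 gives $x\in X_t$, and by Lemma 3 $x$ lies in some $Q$, so $x$ is covered by a certificate in $\mathcal M_m$. If moreover $t=t_{m+1}$, then by Lemma 3 and attractiveness the process started from $Q$ full at time $t_m$ contains $x$ at time $t_{m+1}$. So it is not extinct, and the object of $Q$ is kept in the updating part. Hence (9) holds at stage $m+1$.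

*Step 3.* We take the union bound. By Step 2, if $x\in\eta_t^\Lambda$ for some $t\in(t_m,t_{m+1}]$, then some proper occurring certificate in $\mathcal M_m$ or $\mathcal C_{m+1}$ has a rectangle containing $x$. Sum the probabilities of all such certificates, using Lemma 8. $\square$

The right side of (8) contains the weights of improper certificates too. That is only an overcount: no probability of an improper certificate has been estimated.

## 7. The weight of a merge

For a rectangle $R$ with $s=\varphi(R)$ put
$$\mathrm{pen}_m(R)=e^{-\beta_m(\kappa_m-\ell(R))_+},\qquad\Phi_m(R)=s^{-5}e^{-\beta_ms}\,\mathrm{pen}_m(R).$$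

**Lemma 10.** If $G_m(R)\le\frac\theta2\Phi_m(R)$ for all $R$, then $H_m(R)\le\theta\,\Phi_m(R)$ for all $R$.

**Proof.** Write $b=\beta_m$, $\kappa=\kappa_m$ and $\mathrm{pen}=\mathrm{pen}_m$. If $\varphi(R)>2s_m$, no merge produces $R$, because merging rectangles have $\varphi(R_i)\le s_m$ and $\Delta\ge0$; so $H_m(R)=G_m(R)$. For $s=\varphi(R)\le2s_m$ we use induction on $s$. As $b\ge\beta$,
$$s\le2s_m=e^{\beta\kappa/2}\le e^{b\kappa/2}\le e^{b(\kappa-1)}. \tag{10}$$

*Step 1.* We set up the recursion. Every certificate in $\mathcal M_m\setminus\mathcal C_m$ arises by a merge, so
$$H_m(R)\le G_m(R)+\sum_{\{R_1,R_2\}}H_m(R_1)H_m(R_2),$$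
over pairs with $d_1(R_1,R_2)\le2$, neither containing the other, and $\langle R_1\cup R_2\rangle=R$. Then $R_1,R_2\subsetneq R$, so the induction hypothesis applies to them. (If $s=2$, there are no pairs.) Label so that $\varphi_1\ge\varphi_2$, where $\varphi_i=\varphi(R_i)$. Since $\varphi_1+\varphi_2=s+\Delta\ge s$, we have $\varphi_1\ge s/2$, and
$$H_m(R_1)H_m(R_2)\le\theta^2\,32\,s^{-5}\varphi_2^{-5}\,e^{-bs}\,e^{-b\Delta}\,\mathrm{pen}(R_1)\,\mathrm{pen}(R_2). \tag{11}$$

*Step 2.* We count positions; this is the step where the sliding of Section 4 is paid for. Fix $R$ of dimensions $W\times H$ and the dimensions $w_i\times h_i$ of $R_1,R_2$. Let $\mathcal N$ be the number of admissible placements of $(R_1,R_2)$ with bounding rectangle $R$. We claim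
$$\mathcal N\,e^{-b\Delta}\,\mathrm{pen}(R_1)\,\mathrm{pen}(R_2)\le4\,\mathrm{pen}(R). \tag{12}$$
Look at the horizontal projections. If $W>w_1,w_2$, one of them touches the left end of the projection of $R$ and the other the right end, so there are at most $2$ placements. If $W=w_1=w_2$, there is one. If $W=w_i>w_j$, we call $R_j$ *horizontally free*, and there are at most $W$ placements. The same holds vertically. Recall that $R_i\ne R$ and $\mathrm{pen}(R_i)\le\mathrm{pen}(R)\le1$.

Suppose first that nobody is free. Then $\mathcal N\le4$ and $\Delta\ge0$, and (12) is clear.

Suppose next that exactly one direction has a free rectangle, say $R_j$ is horizontally free: $W=w_i>w_j$. Then $H>h_i$, since otherwise $R_i=R$. Also $H\ne h_j$, since $H=h_j>h_i$ would make $R_i$ vertically free. So $H>h_1,h_2$ and $\mathcal N\le2W\le2s$. By Lemma 4,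
$$\Delta=w_j+(h_1+h_2-H)\ge w_j-1\ge\ell(R_j)-1 .$$
Hence $e^{-b\Delta}\,\mathrm{pen}(R_j)\le e^{-b(\ell(R_j)-1)-b(\kappa-\ell(R_j))_+}\le e^{-b(\kappa-1)}$, and by (10) the left side of (12) is at most $2s\,e^{-b(\kappa-1)}\,\mathrm{pen}(R_i)\le2\,\mathrm{pen}(R)$. The vertical case is identical.

Suppose finally that both directions have a free rectangle. The same $R_j$ cannot be free in both, since then $W=w_i$, $H=h_i$ and $R_i=R$. So, say, $R_j$ is horizontally and $R_i$ vertically free: $W=w_i$ and $H=h_j$, as for the cross in Section 3. Then $\mathcal N\le WH\le s^2$ and $\Delta=h_i+w_j$. As $\ell(R_i)\le h_i$ and $\ell(R_j)\le w_j$, we have $h_i+(\kappa-\ell(R_i))_+\ge\kappa$ and $w_j+(\kappa-\ell(R_j))_+\ge\kappa$. So, using $s\le e^{b\kappa/2}$ from (10), the left side of (12) is at most $s^2e^{-2b\kappa}\le e^{-b\kappa}\le\mathrm{pen}(R)$.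

*Step 3.* We count dimensions and sum. Given $R$ and $(w_2,h_2)$, Lemma 4 gives $W-w_2-1\le w_1\le W$ and $H-h_2-1\le h_1\le H$. So the number of choices for $(w_1,h_1)$ is at most $(w_2+2)(h_2+2)\le\big(\frac{\varphi_2+4}2\big)^2\le\frac94\varphi_2^2$, as $\varphi_2\ge2$. There are at most $\sigma$ choices of $(w_2,h_2)$ with $\varphi_2=\sigma$. With (11) and (12),
$$\sum_{\{R_1,R_2\}}H_m(R_1)H_m(R_2)\le\theta^2\,\Phi_m(R)\cdot32\cdot4\cdot\tfrac94\sum_{\sigma\ge2}\sigma\cdot\sigma^2\cdot\sigma^{-5}\le\theta^2\cdot288\cdot0.645\;\Phi_m(R)\le\tfrac\theta2\,\Phi_m(R),$$
because $\sum_{\sigma\ge2}\sigma^{-2}<0.645$ and $288\cdot0.645<200=\frac1{2\theta}$. Add $G_m(R)\le\frac\theta2\Phi_m(R)$. $\square$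

## 8. From level $m$ to level $m+1$, and the end of the proof of Theorem 7

**Proposition 11.** $G_m(R)\le\frac\theta2\Phi_m(R)$ for all $m\ge0$ and all $R$.

**Proof.** For $m=0$ only cells $R$ have $G_0(R)\ne0$. For a cell $G_0(R)=\varepsilon$, and as $\beta_0=2\beta$ the claim is exactly (6). Assume the claim for $m$; then $H_m\le\theta\Phi_m$ by Lemma 10.

For a given $R$ at most one of the cases (a), (b), (c) contributes to $G_{m+1}(R)$: (a) and (b) exclude each other and need $\varphi(R)\le s_m$, and (c) needs $\varphi(R)>s_m+4w_m$. Case (d) may contribute as well. So it suffices that each contribution is at most $\frac\theta4\Phi_{m+1}(R)$. Let $s=\varphi(R)$, $\ell=\ell(R)$, and note $\beta_m-\beta_{m+1}=\beta2^{-m-1}$ and $\beta_{m+1}\le2\beta$.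

**Case (a).** These rectangles pay by the decrease of the exponent. The contribution is at most $\theta s^{-5}e^{-\beta_ms}$, so we need
$$(\beta_m-\beta_{m+1})s\ge\log4+\beta_{m+1}(\kappa_{m+1}-\ell)_+ .$$
If $\ell>\kappa_{m+1}$, the last term is $0$ and $s\ge2\kappa_{m+1}$, so the left side is at least $\beta2^{-m-1}\cdot2\cdot2^{m+1}\kappa_0=2\beta\kappa_0\ge\log4$. If $s>M_{m+1}\kappa_{m+1}$, the left side is at least $\beta2^{-m-1}2^{m+3}\kappa_{m+1}=4\beta\kappa_{m+1}\ge\log4+2\beta\kappa_{m+1}$.

**Case (b).** These rectangles pay by having survived. The contribution is at most $2^{-J_m/2}\theta s^{-5}e^{-\beta_ms}$. By the choice of $J_m$, $2^{-J_m/2}\le\frac14e^{-2\beta\kappa_{m+1}}\le\frac14e^{-\beta_{m+1}(\kappa_{m+1}-\ell)_+}$, and $e^{-\beta_ms}\le e^{-\beta_{m+1}s}$.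

**Case (c).** These rectangles are so large that the enlargement by $w=w_m$ is affordable. Let $R=F^{+w}$ with $\sigma:=\varphi(F)=s-4w>s_m$; $F$ is determined by $R$. Since $\ell\ge2w\ge\kappa_{m+1}$, $\mathrm{pen}_{m+1}(R)=1$. The contribution is at most $\theta\sigma^{-5}e^{-\beta_m\sigma}$, so we need
$$(\beta_m-\beta_{m+1})\sigma-4w\beta_{m+1}\ge\log4+5\log(s/\sigma).$$
By (7), $\sigma>2^{m+5}w$, so the left side is at least $16\beta w-8\beta w=8\beta w\ge8\beta\kappa_{m+1}\ge5$. Also $4w\le\sigma$, so $s\le2\sigma$ and the right side is at most $\log128<5$.

**Case (d).** Here the rarity of fast sites pays. Let $R=D$, $w=w_m$, so $s=2w$, $\ell=w\ge\kappa_{m+1}$ and $\mathrm{pen}_{m+1}(R)=1$. The contribution is $f_m=w^{1/9}e^{-\gamma w/18}$, so we need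
$$w^{1/9}e^{-\gamma w/18}\le\tfrac\theta4(2w)^{-5}e^{-2\beta_{m+1}w}.$$
Since $\gamma/18=4\beta+1$ and $2\beta_{m+1}\le4\beta$, and $\frac4\theta\cdot32=51200$, it suffices that $51200\,w^6\le e^w$. At $w=40$ the logarithm of the left side is less than $33$, and $w-6\log w$ increases for $w\ge6$. So this holds for $w\ge40$. $\square$

**Proof of Theorem 7.** *Step 1.* We bound the probability that a given site $x$ is minority at some time of window $m$. There are at most $s^3$ rectangles $R\ni x$ with $\varphi(R)=s$ (fewer than $s$ choices of dimensions, then at most $s^2$ positions), and $s+(\kappa_m-\ell(R))_+\ge\kappa_m$. So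
$$\sum_{R\ni x}\theta\,\Phi_m(R)\le\theta e^{-\beta_m\kappa_m}\sum_{s\ge2}s^3s^{-5}\le e^{-\beta\kappa_m}.$$
By Lemma 9, Lemma 10 and Proposition 11, uniformly in $\Lambda$,
$$P\big(\exists t\in(t_m,t_{m+1}]:x\in\eta_t^\Lambda\big)\le2e^{-\beta\kappa_m}. \tag{13}$$

*Step 2.* We let $\Lambda\uparrow\mathbb Z^2$. By the last part of Lemma 5, a.s. $(\eta_t(x))_{t\le t_{m+1}}=(\eta_t^\Lambda(x))_{t\le t_{m+1}}$ for all sufficiently large $\Lambda$. So the indicators of the events in (13) converge a.s. to that of the same event for $\eta$, and (13) holds for $\eta$.

*Step 3.* We conclude. Since $\sum_me^{-\beta2^m\kappa_0}<\infty$ and $t_m\to\infty$, Borel–Cantelli shows that a.s. $x\notin\eta_t$ for all large $t$. There are countably many $x$. $\square$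

## 9. Sparse plus spins die out: part 1 of Theorem 1

Take minority $=+$, $r=q$, cells $=$ single sites ($N=1$), bad $=$ initially $+$, $\varepsilon=p$, $\kappa_0=1000$. Then $2N+(\kappa_0-N)_+=1001$ and $\frac\theta2\cdot2^{-5}=\frac1{25600}$, so condition (6) reads $p\le\frac1{25600}e^{-2002\beta}$.

Let first $q>\frac12$ and take $\beta=16c_q=16\log\frac1{1-q}$. Then $\beta\ge16\log2>0.56>80\frac{\log1000}{1000}$, so the hypotheses on $\beta$ hold. As $2002\cdot16=32032$, condition (6) is $p\le(1-q)^{32032}/25600$. For $q=\frac12$ we have $c=0$ and may take $\beta=0.56$. Then (6) is implied by $p\le2^{-32032}/25600$, since $2002\cdot0.56<1122<32032\log2$. In both cases Theorem 7 gives $\sigma_0^t\to-1$ a.s. $\square$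

## 10. Filling large blocks with plus spins: part 2 of Theorem 1

At $q=1$ the full $2\times2$ square is immortal, and one might try to let plus grow from such squares forever. For $q<1$ this fails: every full square is eventually attacked by minus coins. But if $1-q$ is tiny, minus coins are absent from a block of side $N$ for a long time, long enough for the block to fill. After that the minus spins are confined to rare bad blocks. They have become the minority, with $r=1-q\le\frac12$, and Theorem 7 finishes them off.

Let $p\in(0,1)$, $q\in[\frac12,1]$, $N$ even and large, $n=N/2$, $\nu=p^4$. Tile $\mathbb Z^2$ by $N\times N$ blocks. For each block $D$ run the dynamics in $D$ with all spins outside $D$ frozen at $-1$, using the given initial spins, clocks and tie coins in $D$. By attractiveness this process lies below the true one on $D$, and for different blocks these processes are independent. Call $D$ *bad* if it is not entirely $+$ at time $2N^2$ in its own process. Then at time $2N^2$ the minus sites of the true process lie in bad blocks, and the clocks and coins after time $2N^2$ are independent of which blocks are bad.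

Divide $D$ into $n^2$ *boxes* of $2\times2$ sites. A box is a *seed* if its four sites are initially $+$; boxes are seeds independently with probability $\nu$. The *closure* of the seeds is the smallest set of sites of $D$ that contains the seeds and every site of $D$ that has at least two neighbors in the set. For example, the closure of two seeds that touch at a corner is the $4\times4$ square formed by their bounding box, if there are no other seeds: each of its remaining sites gets two neighbors in the set after at most a few steps, starting with those at the two inner corners, and a site outside the $4\times4$ square has at most one neighbor in it.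

For $k\ge1$ let $a_k=1-(1-\nu)^k$, the probability that a segment of $k$ boxes contains a seed, and let $g=\prod_{k\ge1}a_k^2$. Since $\nu\in(0,1)$, the sum $\sum_k(1-\nu)^k$ converges, and $g>0$.

**Lemma 12.** For every integer $1\le L\le n$, the probability $\varepsilon$ that a block is bad satisfies
$$\varepsilon\le2n^2(1-\nu)^L+(1-g)^{\lfloor n/L\rfloor^2}+e^{-0.3N^2}+2(1-q)N^4. \tag{14}$$

**Proof.** *Step 1.* We show that, if all tie coins in $D$ are replaced by $+$ and the closure of the seeds is all of $D$, then $D$ is filled by time $2N^2$ except with probability $e^{-0.3N^2}$. A seed site has two plus neighbors in its own seed, so with plus coins it stays $+$ forever. A site with at least two neighbors that are permanently $+$ becomes permanently $+$ at its next ring. Enumerate the non-seed sites $x_1,\dots,x_k$, $k\le N^2$, in an order determined by the initial spins, such that each $x_i$ has at least two neighbors among the seed sites and $x_1,\dots,x_{i-1}$. Put $\rho_0=0$ and let $\rho_i$ be the first ring of $x_i$ after $\rho_{i-1}$. From time $\rho_k$ on, $D$ is all $+$. Given the initial spins, $\rho_k$ is a sum of $k$ independent Exp(1) variables. As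 $Ee^{X/2}=2$ for such a variable $X$, $P(\rho_k>2N^2)\le2^{N^2}e^{-N^2}\le e^{-0.3N^2}$.

*Step 2.* We give a sufficient condition for the closure to be all of $D$. If a full rectangle of boxes has a seed in the segment of boxes that lies along one of its sides and has the same length as the side, then that whole segment gets filled. Indeed, starting next to the seed, the sites of the layer adjacent to the rectangle fill one after the other, each having one neighbor in the rectangle and one in the layer; then the sites of the second layer fill in the same way. Consider two properties.

- ($\alpha$) Every $L$ consecutive boxes in a row or column of $D$ contain a seed.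
- ($\beta$) Among $\lfloor n/L\rfloor^2$ disjoint $L\times L$ arrays of boxes in $D$, at least one is *good*: in its own box coordinates, $(1,1)$ is a seed, and for $k=1,\dots,L-1$ each of the segments $\{(k+1,j):j\le k\}$ and $\{(i,k+1):i\le k+1\}$ contains a seed.

A good array gets filled: the rectangle grows from $k\times k$ to $(k+1)\times k$ to $(k+1)\times(k+1)$. By ($\alpha$) the filled rectangle then grows to all of $D$: as long as it is not $D$, it has a side along which a segment of boxes in $D$ lies, and the length of that side is at least $L$ boxes, so the segment contains a seed.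

*Step 3.* We estimate the probabilities. Property ($\alpha$) fails with probability at most $2n^2(1-\nu)^L$. The segments in ($\beta$) and the box $(1,1)$ are pairwise disjoint (the two segments with index $k$ make up the boxes whose larger coordinate is $k+1$), so an array is good with probability
$$a_1\prod_{k=1}^{L-1}a_ka_{k+1}=\Big(\prod_{k=1}^{L-1}a_k\Big)\Big(\prod_{k=1}^{L}a_k\Big)\ge g .$$
Disjoint arrays are independent, so ($\beta$) fails with probability at most $(1-g)^{\lfloor n/L\rfloor^2}$.

*Step 4.* We put the true coins back. The expected number of rings in $D\times[0,2N^2]$ is $2N^4$, so with probability at least $1-2(1-q)N^4$ all coins at these rings are $+$, and then the process in $D$ coincides up to time $2N^2$ with the one with plus coins. $\square$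

For $q=1$ the last term of (14) vanishes, and Steps 1–3 give permanently plus blocks, as used in Section 4: by the choice of $L$ that follows, the right side tends to $0$.

**Proof of Theorem 1, part 2.** *Step 1.* We choose the length $L$, for fixed $p$. Let $L=\lceil330\,\nu^{-1}\log N\rceil$, which is at most $n$ for large $N$. Then $(1-\nu)^L\le e^{-\nu L}\le N^{-330}$, and the first term of (14) is at most $\frac12N^{-328}$. The second term decreases faster than any power of $N$, since $\lfloor n/L\rfloor$ is of order $N/\log N$; so does the third. If $1-q\le N^{-331}$, the fourth is at most $2N^{-327}$. Hence, for $N$ large and $1-q\le N^{-331}$,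
$$\varepsilon\le N^{-326}\le N^{-325}/25600. \tag{15}$$

*Step 2.* We apply Theorem 7 from time $2N^2$ on, with minority $=-$, $r=1-q\le\frac12$, so that $c=0$, cells $=$ blocks, $\kappa_0=N\ge1000$ and $\beta=80\frac{\log N}N$. As $\kappa_0-N=0$, condition (6) reads
$$\varepsilon\le\tfrac1{800}(2N)^{-5}e^{-4\beta N}=\tfrac1{25600}N^{-5}N^{-320}=N^{-325}/25600,$$
which is (15). Hence $\sigma_0^t\to+1$ a.s. whenever $1-q\le N^{-331}$. This proves the first assertion.

*Step 3.* We make it quantitative for small $p$. Take $N=2\lceil e^{p^{-5}}\rceil$, so $n=\lceil e^{p^{-5}}\rceil$, and the same $L$. Since $\nu^{-1}=p^{-4}$ and $\log N=O(p^{-5})$, we have $L=O(p^{-9})\le n$ for small $p$. We need a lower bound for $g$. Let $x=-\log(1-\nu)\ge\nu=p^4$, so $a_k=1-e^{-xk}$. The function $v\mapsto-\log(1-e^{-xv})$ is decreasing, so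
$$-\log g=-2\sum_{k\ge1}\log(1-e^{-xk})\le-2\int_0^\infty\log(1-e^{-xv})\,dv=\frac2x\sum_{j\ge1}\frac1{j^2}=\frac{\pi^2}{3x}\le4p^{-4}.$$
(The integral is computed by expanding the logarithm.) So $g\lfloor n/L\rfloor^2\ge e^{-4p^{-4}}\big(\frac n{2L}\big)^2\ge e^{p^{-5}}$ for small $p$, because $n^2\ge e^{2p^{-5}}$ while $e^{4p^{-4}}\,4L^2\le e^{p^{-5}}$ for small $p$. As $N\le3e^{p^{-5}}$, the second term of (14) is at most $\exp(-e^{p^{-5}})\le e^{-N/3}$. The other terms are bounded as in Step 1, and for small $p$ the number $N$ is large, so (15) again holds if $1-q\le N^{-331}$. Step 2 then gives $\sigma_0^t\to+1$ a.s. for these $q$. Finally $N^{-331}\ge3^{-331}e^{-331p^{-5}}\ge e^{-332p^{-5}}$ for small $p$, so every $q$ with $1-q\le e^{-332p^{-5}}$ is covered. $\square$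

This completes the proof of Theorem 1, and with Corollary 2 it answers the question: $\frac12<q_c(p,2)<1$ for every $0<p<2^{-32032}/25600$.
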